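
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{A Fr\"oberg ring that is not Koszul}


\begin{abstract}
A local ring $R$ with residue field $k$ is called Fr\"oberg if its Hilbert series and the
Poincar\'e series of $k$ satisfy $\mathrm H_R(-t)\,\mathrm P^R_k(t)=1$. Every Koszul ring is
Fr\"oberg. We show that the converse is false: over every field $k$ there is an artinian local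
$k$-algebra with $\mathfrak m^4=0$ and $\mathrm H_R(t)=1+7t+9t^2+4t^3$ that is Fr\"oberg, while its
associated graded ring is not even quadratic. The ring is the trivial extension of
$k[x,y,z]/(x^2,y^2,z^2)$ by a direct sum of two modules whose deviations from the module version of
the relation cancel. We also show that Fr\"oberg does imply Koszul when $\mathfrak m^3=0$, when $R$
is a localized standard graded algebra, and when the embedding dimension is at most $2$.
\end{abstract}

\section{The question and the answer}

\subsection{Koszul rings and Fr\"oberg rings}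

Let $(R,\mathfrak m,k)$ be a commutative noetherian local ring, with associated graded ring
$R^{\mathrm g}=\bigoplus_{i\ge0}\mathfrak m^i/\mathfrak m^{i+1}$. Its Hilbert series and the
Poincar\'e series of $k$ are
\[
\mathrm H_R(t)=\sum_{i\ge0}\dim_k(\mathfrak m^i/\mathfrak m^{i+1})\,t^i,\qquad
\mathrm P^R_k(t)=\sum_{i\ge0}\dim_k\operatorname{Tor}^R_i(k,k)\,t^i .
\]

For a finitely generated $R$-module $N$ with minimal free resolution $(F,\partial)$ we have
$\partial(F_i)\subseteq\mathfrak mF_{i-1}$, so $F$ is filtered by the subcomplexes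
\[
\mathcal G^pF:\ \cdots\to F_{p+1}\to F_p\to\mathfrak mF_{p-1}\to\cdots\to
\mathfrak m^{p-1}F_1\to\mathfrak m^pF_0\to0,\qquad p\ge0 .
\]
The associated graded complex $\operatorname{lin}^RF$ is the \emph{linear part} of $F$: it keeps the
linear terms of the matrices of $\partial$ and forgets the rest. The \emph{linearity defect} of $N$
is $\operatorname{ld}_RN=\sup\{i:\mathrm H_i(\operatorname{lin}^RF)\ne0\}$, and $R$ is a
\emph{Koszul ring} if $\operatorname{ld}_Rk=0$. Equivalently, the graded algebra $R^{\mathrm g}$ is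
Koszul, that is, $\operatorname{Tor}_i^{R^{\mathrm g}}(k,k)_j=0$ for $j\ne i$.

Every Koszul ring satisfies the \emph{Fr\"oberg relation}
\begin{equation}\label{eq:froberg}
\mathrm H_R(-t)\,\mathrm P^R_k(t)=1 ,
\end{equation}
because in the Koszul case \eqref{eq:froberg} just says that certain exact complexes have Euler
characteristic zero (Section~\ref{sec:strands}). A ring satisfying \eqref{eq:froberg} is called a
\emph{Fr\"oberg ring}. It is known that Fr\"oberg complete intersections are Koszul. For instance,
for $R=k[x]/(x^n)$ with $n\ge2$ we have $\mathrm P^R_k(t)=1/(1-t)$ and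
$\mathrm H_R(t)=1+t+\dots+t^{n-1}$, so the relation holds exactly for $n=2$, the one value for which
$R$ is Koszul. Myers \cite{Myers} poses the question whether every Fr\"oberg ring is Koszul.

One might guess that the answer is yes. For the localization of a standard graded algebra it is:
there the resolution of $k$ carries a second grading, and because of it nothing can cancel the first
failure of linearity in \eqref{eq:froberg} (Theorem~\ref{thm:positive}(b)). For a general local ring,
however, \eqref{eq:froberg} only controls Euler characteristics, while Koszulness is vanishing of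
homology, and nothing obvious prevents cancellation. Cancellation does occur.

\begin{theorem}\label{thm:main}
Let $k$ be any field, and let $R=k[x,y,z,a,b,c,d]/I$, where $I$ is generated by
\[
x^2,\ y^2,\ z^2,\qquad \text{all products of two of } a,b,c,d \text{ (squares included)},
\]
\[
xa+yzb,\ \ ya,\ \ za,\qquad\qquad xc+yd,\ \ zc,\ \ zd .
\]
Then $R$ is an artinian local ring with $\mathfrak m^4=0$ and
\[
\mathrm H_R(t)=1+7t+9t^2+4t^3,\qquad
\mathrm P^R_k(t)=\frac1{1-7t+9t^2-4t^3},
\]
and $R^{\mathrm g}$ is not a quadratic algebra. So $R$ is Fr\"oberg but not Koszul.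
\end{theorem}

\begin{theorem}\label{thm:families}
There are Cohen--Macaulay Fr\"oberg rings that are not Koszul in every Krull dimension $d\ge0$. For
every $s\ge3$ there are artinian ones with $\mathfrak m^s\ne0=\mathfrak m^{s+1}$.
\end{theorem}

\begin{theorem}\label{thm:positive}
A Fr\"oberg ring $R$ is Koszul in each of the following cases:
\begin{enumerate}
\item[(a)] $\mathfrak m^3=0$;
\item[(b)] $R$ is the localization of a standard graded $k$-algebra at its irrelevant ideal;
\item[(c)] the embedding dimension of $R$ is at most $2$.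
\end{enumerate}
\end{theorem}

By (a), the exponent $4$ in Theorem~\ref{thm:main} is optimal. Which embedding dimensions between
$3$ and $6$ admit counterexamples is not settled here.

\subsection{The idea}\label{ss:idea}

The first step turns the question about rings into a question about modules, where one has more
room. Let $C=k[x,y,z]/(x^2,y^2,z^2)$, with maximal ideal $\mathfrak n=(x,y,z)$. For a finitely
generated module $N$ over $C$, or over any local ring $(C,\mathfrak n,k)$, write
\[
\mathrm H_N(t)=\sum_i\dim_k(\mathfrak n^iN/\mathfrak n^{i+1}N)\,t^i,\qquad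
\mathrm P^C_N(t)=\sum_i\dim_k\operatorname{Tor}^C_i(N,k)\,t^i ,
\]
and measure the failure of the module version of \eqref{eq:froberg} by
\[
\delta(N)=\mathrm H_C(-t)\,\mathrm P^C_N(t)-\mathrm H_N(-t).
\]
We will see that the trivial extension $C\ltimes W$ is a Fr\"oberg ring exactly when $\delta(W)=0$
(Lemma~\ref{lem:defect}). The point is that $\delta$ is additive on direct sums. So any two modules
$V$ and $M$ with $\delta(V)=-\delta(M)$ give a Fr\"oberg ring $R=C\ltimes(M\oplus V)$. It then
remains to choose them so that $R^{\mathrm g}$ is not Koszul.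

The two modules are built into Theorem~\ref{thm:main}. On generators $c,d$ and $a,b$ they are
\[
V=(Cc\oplus Cd)/(xc+yd,\ zc,\ zd),\qquad M=(Ca\oplus Cb)/(xa+yzb,\ ya,\ za).
\]
The following computation of the lowest nonzero coefficient of $\delta$ shows why they have opposite
defects; complete proofs are in Section~\ref{sec:modules}. Since $\mathrm H_C(t)=(1+t)^3$, the
coefficient of $t^2$ in $\delta(N)$ is
$\beta_2-3\beta_1+3\beta_0-\dim_k(\mathfrak n^2N/\mathfrak n^3N)$, where
$\beta_i=\dim_k\operatorname{Tor}_i^C(N,k)$.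
\begin{itemize}
\item \emph{A syzygy too many.} The relations $r_1=xc+yd$, $r_2=zc$, $r_3=zd$ of $V$ have the linear
syzygies $zr_1=xr_2+yr_3$, $zr_2=0$, $zr_3=0$ and the quadratic syzygy $xy\,r_1=0$. So
$\beta_2=4$. As $yr_1=xyc$ and $xr_1=xyd$ we have $\mathfrak n^2V=0$. The coefficient is
$4-9+6-0=+1$.
\item \emph{A syzygy too few.} The relations $u_1=xa+yzb$, $u_2=ya$, $u_3=za$ of $M$ have the linear
syzygies $yu_1=xu_2$, $zu_1=xu_3$, $yu_2=0$, $zu_2=yu_3$, $zu_3=0$. If the term $yzb$ were absent,
there would be a sixth one, $xu_1=0$; but $xu_1=xyz\,b\neq0$ in $Ca\oplus Cb$. So $\beta_2=5$. Here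
$\mathfrak n^2M/\mathfrak n^3M$ has basis $xyb,xzb,yzb$, and the coefficient is $5-9+6-3=-1$.
\end{itemize}
The equation $xyz\,b=xu_1$ also suggests why $R^{\mathrm g}$ is not quadratic. In $M$ the relation
$xyz\,b=0$ follows from $xa=-yz\,b$. In the associated graded module this last equation becomes
$xa^*=0$, and $xyz\,b^*=0$ becomes a relation in its own right.

Section~\ref{sec:trivial} proves the reduction to modules, Section~\ref{sec:modules} computes
$\delta(V)=t^2+t^3$ and $\delta(M)=-t^2-t^3$ completely, and Section~\ref{sec:example} assembles the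
example and proves Theorems~\ref{thm:main} and~\ref{thm:families}. Sections~\ref{sec:strands}
and~\ref{sec:edim} prove Theorem~\ref{thm:positive}.

\section{Trivial extensions}\label{sec:trivial}

Let $(C,\mathfrak n,k)$ be a local ring and $W$ a finitely generated $C$-module. The \emph{trivial
extension} $R=C\ltimes W$ is the $C$-module $C\oplus W$ with the multiplication for which $W$ is an
ideal with $W^2=0$. It is a noetherian local ring with maximal ideal $\mathfrak m=\mathfrak n\oplus W$
and residue field $k$, and the inclusion $C\to R$ followed by the projection $R\to R/W=C$ is the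
identity. Since $W^2=0$,
\begin{equation}\label{eq:powers}
\mathfrak m^i=\mathfrak n^i\oplus\mathfrak n^{i-1}W\quad(i\ge1),\qquad\text{so}\qquad
\mathrm H_R(t)=\mathrm H_C(t)+t\,\mathrm H_W(t),
\end{equation}
and $R^{\mathrm g}=C^{\mathrm g}\ltimes(\operatorname{gr}W)(-1)$, where
$\operatorname{gr}W=\bigoplus_i\mathfrak n^iW/\mathfrak n^{i+1}W$ and the shift places the generators
of $\operatorname{gr}W$ in degree $1$.

The Poincar\'e series is given by a theorem of Gulliksen \cite[Thm.~2]{Gulliksen}. We include a
short proof.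

\begin{proposition}\label{prop:gulliksen}
For $R=C\ltimes W$,
\[
\mathrm P^R_k(t)=\frac{\mathrm P^C_k(t)}{1-t\,\mathrm P^C_W(t)} .
\]
\end{proposition}

\begin{proof}
The idea is to resolve $k$ over $C$, extend scalars to $R$, and compare; the retraction $R\to C$
makes the resulting long exact sequence split into short ones.

Let $\varepsilon:P\to k$ be a free resolution over $R$, and let $G\to k$ and $F\to W$ be free
resolutions over $C$, with $F$ minimal. Regard $C$-modules as $R$-modules through $R\to C$, and
$R$-modules as $C$-modules through $C\to R$. Tensoring the exact sequence $0\to W\to R\to C\to0$ of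
$R$-modules over $C$ with the free $C$-modules $G_i$ gives an exact sequence of complexes of
$R$-modules
\[
0\to W\otimes_CG\to R\otimes_CG\to G\to0 .
\]
Apply $P\otimes_R-$, which keeps it exact, and identify the homology of the three terms. We use
that a quasi-isomorphism between bounded below complexes stays one after tensoring with a bounded
below complex of free modules.
\begin{itemize}
\item \emph{Right term.} As $G\to k$ is a quasi-isomorphism,
$\mathrm H_n(P\otimes_RG)\cong\mathrm H_n(P\otimes_Rk)=\operatorname{Tor}^R_n(k,k)$.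
\item \emph{Middle term.} $P\otimes_R(R\otimes_CG)=P\otimes_CG$, and
$\varepsilon\otimes G:P\otimes_CG\to k\otimes_CG$ is a quasi-isomorphism. So the homology is
$\operatorname{Tor}^C_n(k,k)$.
\item \emph{Left term.} There are quasi-isomorphisms of complexes of $C$-modules, hence of
$R$-modules, $W\otimes_CG\leftarrow F\otimes_CG\to F\otimes_Ck$. As $F$ is minimal, $F\otimes_Ck$
has zero differential: it is the direct sum over $i$ of $w_i=\dim_k\operatorname{Tor}^C_i(W,k)$
copies of $k$ placed in degree $i$. Hence
$\mathrm H_n(P\otimes_R(W\otimes_CG))\cong\bigoplus_i\operatorname{Tor}^R_{n-i}(k,k)^{w_i}$.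
\end{itemize}
It remains to see that the long exact sequence breaks up. The map from the middle to the right term
is $P\otimes_CG\to P\otimes_RG=(P\otimes_RC)\otimes_CG$. It is induced by $P\to P\otimes_RC$,
$p\mapsto p\otimes1$, which is $C$-linear because $C\to R\to C$ is the identity. The augmentation
$\varepsilon$ induces a $C$-linear chain map $P\otimes_RC\to k\otimes_RC=k$, and the composite
\[
P\otimes_CG\longrightarrow(P\otimes_RC)\otimes_CG\longrightarrow k\otimes_CG
\]
is $\varepsilon\otimes G$, a quasi-isomorphism. So the first map is injective on homology, and for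
every $n$ there is an exact sequence
\[
0\to\operatorname{Tor}^C_n(k,k)\to\operatorname{Tor}^R_n(k,k)\to
\bigoplus_i\operatorname{Tor}^R_{n-1-i}(k,k)^{w_i}\to0 .
\]
Counting dimensions, $\mathrm P^R_k=\mathrm P^C_k+t\,\mathrm P^C_W\,\mathrm P^R_k$.
\end{proof}

\begin{definition}
Let $C$ be a Fr\"oberg ring. The \emph{defect} of a finitely generated $C$-module $N$ is
$\delta(N)=\mathrm H_C(-t)\,\mathrm P^C_N(t)-\mathrm H_N(-t)$.
\end{definition}

For example $\delta(C)=0$ (as $\mathrm P^C_C=1$) and $\delta(k)=0$ (as $C$ is Fr\"oberg). Clearly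
$\delta(N\oplus N')=\delta(N)+\delta(N')$.

\begin{lemma}\label{lem:defect}
If $C$ is Fr\"oberg and $R=C\ltimes W$, then
$\dfrac1{\mathrm P^R_k(t)}-\mathrm H_R(-t)=-t\,\delta(W)$. In particular $R$ is Fr\"oberg if and only
if $\delta(W)=0$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:gulliksen} and $1/\mathrm P^C_k(t)=\mathrm H_C(-t)$ we have
$1/\mathrm P^R_k(t)=\mathrm H_C(-t)-t\,\mathrm H_C(-t)\,\mathrm P^C_W(t)$, while
$\mathrm H_R(-t)=\mathrm H_C(-t)-t\,\mathrm H_W(-t)$ by \eqref{eq:powers}. Subtract.
\end{proof}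

\section{Two modules with opposite defects}\label{sec:modules}

From now on, until the end of Section~\ref{sec:example}, let
\[
C=k[x,y,z]/(x^2,y^2,z^2),\qquad \mathfrak n=(x,y,z).
\]
Put $A_x=k[x]/(x^2)$, and let $E^x$ be the complex $\cdots\xrightarrow{x}A_x\xrightarrow{x}A_x\to0$.
It is the minimal resolution of $k$ over $A_x$, because the kernel of multiplication by $x$ is
$xA_x$. Define $A_y,E^y,A_z,E^z$ likewise. By the K\"unneth formula over $k$, the complex
$E^x\otimes_kE^y\otimes_kE^z$ is the minimal resolution of $k$ over $C=A_x\otimes_kA_y\otimes_kA_z$.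
So
\[
\mathrm P^C_k(t)=(1-t)^{-3},\qquad \mathrm H_C(t)=(1+t)^3,
\]
and $C$ is Fr\"oberg.

\subsection{The module $V$: a nonlinear syzygy}

\begin{lemma}\label{lem:V}
For $V=(Cc\oplus Cd)/(xc+yd,\,zc,\,zd)$ we have
\[
\mathrm H_V(t)=2+3t,\qquad (1-t)^3\,\mathrm P^C_V(t)=2-3t+t^2+t^3,\qquad \delta(V)=t^2+t^3 .
\]
\end{lemma}

\begin{proof}
Since $zV=0$, $V$ is the module $C_0^2/C_0(x,y)$ over
$C_0=C/(z)=A_x\otimes_kA_y$. It is graded, generated by $c,d$ in degree $0$. In degree $1$ the space
$C_0^2$ has dimension $4$ and one relation is imposed. Degree $2$ of $C_0^2$ is spanned by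
$xyc=y(xc+yd)$ and $xyd=x(xc+yd)$, which vanish in $V$. So $\mathrm H_V=2+3t$.

The annihilator in $C_0$ of the element $(x,y)\in C_0^2$ is $(0:x)\cap(0:y)=(x)\cap(y)=k\,xy$.
Hence there is an exact sequence
\[
0\to k\xrightarrow{\ 1\mapsto xy\ }C_0\xrightarrow{\ 1\mapsto(x,y)\ }C_0^2\to V\to0 .
\]
The images of the first two maps lie in the maximal ideal times the target. So splicing with the
minimal resolution $E^x\otimes_kE^y$ of $k$ gives the minimal $C_0$-resolution $D$ of $V$, and
$\mathrm P^{C_0}_V=2+t+t^2(1-t)^{-2}$.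

As a module over $C=C_0\otimes_kA_z$, $V$ is $V\otimes_kk$. So $D\otimes_kE^z$ is its
minimal resolution, and $\mathrm P^C_V=\mathrm P^{C_0}_V\cdot(1-t)^{-1}$. Therefore
\[
(1-t)^3\,\mathrm P^C_V=(2+t)(1-t)^2+t^2=2-3t+t^2+t^3 ,
\]
and subtracting $\mathrm H_V(-t)=2-3t$ gives $\delta(V)$.
\end{proof}

\subsection{The module $M$: killing a cycle in degree $0$}

We need a module $M$ with defect $-t^2-t^3$. It cannot be a graded module generated in degree $0$ if
the resulting ring is to be a counterexample: otherwise $C\ltimes(M\oplus V)$ would be a standard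
graded algebra, and Koszul by Theorem~\ref{thm:positive}(b). The relation $xa+yzb$, which mixes
degrees $1$ and $2$, is there for this reason.

Here is how it lowers Betti numbers. Start resolving $k$ over $C$, but in the $x$-direction use
only the Koszul complex $A_x\xrightarrow{x}A_x$. In positive degrees there remains a single homology
class, up to scalars, namely that of $x$ times the Koszul generator, in degree $1$. The minimal
resolution of $k$ kills it by a new generator in degree $2$, to which infinitely many others must be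
added. Instead we remove it with one new generator $b$ in degree $0$: we change the first
differential so that the offending element is no longer a cycle. For this, $x$ times the Koszul
generator must be sent to a nonzero element, so we add to the Koszul relation $xa$ a term $vb$ with
$v\in\mathfrak n^2$ and $xv\ne0$. To keep the other second syzygies we also need $yv=zv=0$. The
choice $v=yz$ does this.

\begin{lemma}\label{lem:M}
Let $M=(Ca\oplus Cb)/(xa+yzb,\,ya,\,za)$. Then
\[
\mathrm H_M(t)=2+3t+3t^2,\qquad (1-t)^3\,\mathrm P^C_M(t)=2-3t+2t^2-t^3,\qquad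
\delta(M)=-t^2-t^3,
\]
and $\operatorname{gr}M\cong k\,a^*\oplus\bigl(C/(xyz)\bigr)b^*$, where $a^*,b^*$ are the classes of
$a,b$ in degree $0$.
\end{lemma}

\begin{proof}
\emph{A basis of $M$.} In $M$ we have $ya=za=0$, $xa=-yz\,b$, and $xyz\,b=-x^2a=0$. So $M$ is
spanned by the eight elements
\[
a;\qquad b,\ xb,\ yb,\ zb,\ xyb,\ xzb,\ yzb .
\]
They are a basis. Indeed, let $N=C/(xyz)$, with generator $b$, and put on $k\,a\oplus N$ the
$C$-action that extends that of $N$ by $xa=-yz\,b$, $ya=za=0$. This is an action of $C$: on $a$, the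
operators $xy,yx,xz,zx,yz,zy,y^2,z^2$ all give $0$ because $y\cdot yz=z\cdot yz=0$ in $C$, and $x^2$
gives $-xyz\,b=0$ in $N$. The resulting module has dimension $8$, is generated by $a$ and $b$, and
satisfies the relations of $M$, so it is a quotient of $M$. As $M$ is spanned by eight elements, the
two modules are equal and the eight elements are linearly independent.

\emph{The $\mathfrak n$-adic filtration.} As $\mathfrak na=k\,yzb$, the module $\mathfrak nM$ is
spanned by $xb,yb,zb,xyb,xzb,yzb$, the module $\mathfrak n^2M$ by $xyb,xzb,yzb$, and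
$\mathfrak n^3M=0$. This gives $\mathrm H_M$. Since $\mathfrak na\subseteq\mathfrak n^2M$, in
$\operatorname{gr}M$ we have $\mathfrak na^*=0$, and the multiples of $b^*$ form a copy of $C/(xyz)$.

\emph{The resolution.} Let $K^x$ be the complex $0\to A_xe_1\to A_xe_0\to0$ with $e_1\mapsto xe_0$.
Let $G'=E^y\otimes_kE^z$, with generator $g$ in degree $0$. It resolves $k$ over
$A_y\otimes_kA_z$. Put $K=K^x\otimes_kG'$, a complex of free $C$-modules with differential
$\partial$. By K\"unneth, $\mathrm H(K)=\mathrm H(K^x)\otimes_kk$. So $\mathrm H_i(K)=0$ for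
$i\ge2$, and $\mathrm H_1(K)$ is one-dimensional, spanned by the class of $x\,(e_1\otimes g)$.

Identify $K_0=C(e_0\otimes g)$ with $Ca$. We have
$K_1=C(e_1\otimes g)\oplus(A_xe_0\otimes_kG'_1)$. Let $\lambda:K_1\to C$ be the $C$-linear map with
\[
\lambda(e_1\otimes g)=yz,\qquad \lambda(e_0\otimes h)=0\quad(h\in G'_1).
\]
Let $F$ be the sequence
\[
\cdots\to K_3\xrightarrow{\partial}K_2\xrightarrow{\partial}K_1
\xrightarrow{\ d_1\ }Ca\oplus Cb\to0,\qquad d_1(v)=\partial(v)+\lambda(v)\,b .
\]
The map $\lambda$ vanishes on $\partial(K_2)$: on $\partial(e_0\otimes h')=e_0\otimes\partial h'$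
with $h'\in G'_2$ by definition, and on
$\partial(e_1\otimes h)=xe_0\otimes h-e_1\otimes\partial h$ with $h\in G'_1$ because
$\partial h\in(y,z)g$ and $yz\cdot(y,z)=0$ in $C$. So $F$ is a complex. It is exact in degrees
$\ge2$, as $K$ is. In degree $1$, $\ker d_1$ consists of the cycles of $K$ on which $\lambda$
vanishes. The map $\mathrm H_1(K)\to C$ induced by $\lambda$ sends the generator to
$x\cdot yz=xyz\ne0$, so it is injective, and $\ker d_1=\partial(K_2)$. Finally, $d_1$ maps the basis
of $K_1$ to $xa+yzb$, $ya$, $za$, so its cokernel is $M$. All matrix entries lie in $\mathfrak n$.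
Hence $F$ is the minimal resolution of $M$.

The ranks of $K$ have generating series $(1+t)(1-t)^{-2}$, and $F$ has the additional generator $b$
in degree $0$. So
\[
\mathrm P^C_M(t)=1+\frac{1+t}{(1-t)^2},\qquad
(1-t)^3\,\mathrm P^C_M=(1-t)^3+(1-t^2)=2-3t+2t^2-t^3 .
\]
Subtracting $\mathrm H_M(-t)=2-3t+3t^2$ gives $\delta(M)=-t^2-t^3$.
\end{proof}

\section{The counterexample}\label{sec:example}

We need two facts about \emph{quadratic} algebras, that is, standard graded $k$-algebras $T/J$ with
$T$ a polynomial ring on a basis of the degree-$1$ part and $J$ generated by $J_2$. First, Koszul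
algebras are quadratic; see Priddy \cite{Priddy}. Second, a quotient of a quadratic algebra by
linear forms is quadratic: if $L\subseteq T_1$, then $T/(J+(L))$ is the quotient of the polynomial
ring $T/(L)$ by the image of $J$, which is generated by quadrics.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $W=M\oplus V$. The ring $R$ of the theorem is $C\ltimes W$: the generators of $I$ say that $R$
arises from $C$ by adjoining $a,b,c,d$ subject to the $C$-linear relations that define $W$, with all
products of two of $a,b,c,d$ equal to zero. So $R$ is local, and it is artinian because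
$\dim_kR=8+8+5$ is finite.

By Lemmas~\ref{lem:V} and~\ref{lem:M}, $\delta(W)=\delta(V)+\delta(M)=0$, so $R$ is Fr\"oberg by
Lemma~\ref{lem:defect}. By \eqref{eq:powers},
\[
\mathrm H_R(t)=(1+t)^3+t\,(4+6t+3t^2)=1+7t+9t^2+4t^3,
\]
$\mathfrak m^4=\mathfrak n^4\oplus\mathfrak n^3W=0$, and
$\mathrm P^R_k(t)=1/\mathrm H_R(-t)$ is as claimed.

We have $R^{\mathrm g}=C\ltimes(\operatorname{gr}M\oplus\operatorname{gr}V)(-1)$. Divide by the
linear forms $a^*,c^*,d^*$. This kills $\operatorname{gr}V$ and the summand $k\,a^*$ of
$\operatorname{gr}M$, so by Lemma~\ref{lem:M} there remains, with a variable $B$ for $b^*$,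
\[
C\ltimes\bigl(C/(xyz)\bigr)(-1)=k[x,y,z,B]/(x^2,\,y^2,\,z^2,\,B^2,\,xyzB).
\]
The monomial $xyzB$ is not in the ideal generated by the squares of the variables, while the
degree-$2$ part of the defining ideal is spanned by those squares. So this algebra is not quadratic.
Hence $R^{\mathrm g}$ is not quadratic, therefore not Koszul, and $R$ is not a Koszul ring.
\end{proof}

\begin{remark}
Neither summand alone would do: by Lemma~\ref{lem:defect}, for $S=C\ltimes V$ and for $S=C\ltimes M$
the difference $1/\mathrm P^S_k(t)-\mathrm H_S(-t)$ is $-t^3-t^4$ and $t^3+t^4$, respectively.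
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:families}]
Let $R$ be the ring of Theorem~\ref{thm:main}.

\emph{Every Krull dimension.} Let $R'=R[[T_1,\dots,T_d]]$. It is Cohen--Macaulay of dimension $d$,
because $T_1,\dots,T_d$ is a regular sequence with artinian quotient $R$. We have
$R'^{\mathrm g}=R^{\mathrm g}[T_1,\dots,T_d]$, so $\mathrm H_{R'}(t)=\mathrm H_R(t)/(1-t)^d$. If $F$
is the minimal resolution of $k$ over $R$, then $F\otimes_RR'$ resolves $k[[T_1,\dots,T_d]]$, since
$R'$ is flat over $R$. Its tensor product with the Koszul complex on $T_1,\dots,T_d$ over $R'$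
resolves $k$, because the $T_i$ form a regular sequence on $k[[T_1,\dots,T_d]]$, and is minimal. So
$\mathrm P^{R'}_k=(1+t)^d\,\mathrm P^R_k$, and
$\mathrm H_{R'}(-t)\,\mathrm P^{R'}_k(t)=\mathrm H_R(-t)\,\mathrm P^R_k(t)=1$. Dividing
$R'^{\mathrm g}$ by the linear forms $T_i$ gives $R^{\mathrm g}$, so $R'^{\mathrm g}$ is not
quadratic and $R'$ is not Koszul.

\emph{Every $s\ge3$.} Let $j=s-3$ and $R''=R\otimes_kA$ with
$A=k[w_1,\dots,w_j]/(w_1^2,\dots,w_j^2)$. Then $R''^{\mathrm g}=R^{\mathrm g}\otimes_kA$ and
$\mathrm H_{R''}=(1+t)^j\,\mathrm H_R$, a polynomial of degree $3+j=s$. So the maximal ideal of $R''$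
has nonzero $s$-th power and zero $(s+1)$-st power. The tensor product over $k$ of the minimal
resolutions of the residue field over $R$ and over $A$ is the one over $R''$, so
$\mathrm P^{R''}_k=(1-t)^{-j}\,\mathrm P^R_k$ and $R''$ is Fr\"oberg. Dividing $R''^{\mathrm g}$ by
the $w_i$ gives $R^{\mathrm g}$, so $R''^{\mathrm g}$ is not quadratic and $R''$ is not Koszul.
\end{proof}

\section{Strands: the graded case and the case $\mathfrak m^3=0$}\label{sec:strands}

Let $(R,\mathfrak m,k)$ be any local ring, $F$ the minimal free resolution of $k$,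
$\beta_i=\operatorname{rank}F_i$ and $h_j=\dim_k\mathfrak m^j/\mathfrak m^{j+1}$. The complex
$\operatorname{lin}^RF$ is the direct sum of the finite complexes $L_n=\mathcal G^nF/\mathcal G^{n+1}F$,
$n\ge0$,
\[
L_n:\quad 0\to F_n/\mathfrak mF_n\to\mathfrak mF_{n-1}/\mathfrak m^2F_{n-1}\to\cdots\to
\mathfrak m^nF_0/\mathfrak m^{n+1}F_0\to0 ,
\]
with $\mathfrak m^{n-i}F_i/\mathfrak m^{n-i+1}F_i$, of dimension $\beta_ih_{n-i}$, in homological
degree $i$. We call the $L_n$ the \emph{strands}.

\begin{lemma}\label{lem:criterion}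
$R$ is Fr\"oberg if and only if $L_n$ has Euler characteristic $0$ for every $n\ge1$, and $R$ is
Koszul if and only if $L_n$ is exact for every $n\ge1$.
\end{lemma}

\begin{proof}
The coefficient of $t^n$ in $\mathrm H_R(-t)\,\mathrm P^R_k(t)$ is
$\sum_i(-1)^{n-i}h_{n-i}\beta_i$, which is $(-1)^n$ times the Euler characteristic of $L_n$; for
$n=0$ it is $1$. This is the first claim. For the second, $R$ is Koszul exactly when
$\mathrm H_i(L_n)=0$ for all $n$ and all $i>0$. The complex $L_0=k$ is concentrated in degree $0$.
For $n\ge1$ the group $\mathrm H_0(L_n)$ is always zero: $\partial(F_1)=\mathfrak m$, so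
$\partial(\mathfrak m^{n-1}F_1)=\mathfrak m^n$.
\end{proof}

In particular Koszul implies Fr\"oberg. For the converse one must exclude cancellation between the
homology groups of a strand. The two cases below do so for different reasons: a second grading, and
short strands.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
Let $A$ be standard graded, $R$ its localization at $A_+$, and
$\beta_{i,j}=\dim_k\operatorname{Tor}^A_i(k,k)_j$. Then $R^{\mathrm g}\cong A$ and
$\mathrm P^R_k(t)=\sum_i\bigl(\sum_j\beta_{i,j}\bigr)t^i$. As the graded minimal resolution of $k$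
has differentials with entries in $A_+$, we have $\beta_{i,j}=0$ for $j<i$. Counting dimensions in
this resolution, degree by degree, gives
\[
\mathrm H_A(s)\sum_{i,j}(-1)^i\beta_{i,j}\,s^j=1 .
\]
Put $s=-t$. The Fr\"oberg relation says that $\mathrm P^R_k(t)$ is the same inverse of
$\mathrm H_A(-t)$. Comparing coefficients of $t^i$,
\[
\sum_{j\ge i}\beta_{i,j}=\sum_{l\le i}(-1)^{i-l}\beta_{l,i},\qquad\text{that is,}\qquad
\sum_{j>i}\beta_{i,j}=\sum_{l<i}(-1)^{i-l}\beta_{l,i}\qquad(i\ge0).
\]
Suppose that $\beta_{l,j}=0$ whenever $l<i$ and $j>l$. Then the right side vanishes, so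
$\beta_{i,j}=0$ for $j>i$. By induction $A\cong R^{\mathrm g}$ is a Koszul algebra.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
Let $\mathfrak m^3=0$. Then, for $n\ge2$, $L_n$ lives in degrees $n,n-1,n-2$:
\[
F_n/\mathfrak mF_n\to\mathfrak mF_{n-1}/\mathfrak m^2F_{n-1}\to\mathfrak m^2F_{n-2} .
\]
Put $\eta_n=\dim_k\mathrm H_n(L_n)$ for $n\ge1$. The complex $L_1$ is the bijection
$F_1/\mathfrak mF_1\to\mathfrak m/\mathfrak m^2$, so it is exact and $\eta_1=0$. Let $n\ge2$. We show
that the middle homology vanishes and that the homology at the right end has the dimension of that at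
the left end of the preceding strand.

\emph{$\mathrm H_{n-1}(L_n)=0$.} A cycle is represented by $v\in\mathfrak mF_{n-1}$ with
$\partial v\in\mathfrak m^3F_{n-2}=0$. As $n-1\ge1$, exactness of $F$ gives $v\in\partial F_n$.

\emph{$\dim_k\mathrm H_{n-2}(L_n)=\eta_{n-1}$.} For $n=2$ both sides are $0$, the left one by
$\mathrm H_0(L_2)=0$. For $n\ge3$ let
\[
Z=\{f\in F_{n-1}:\partial f\in\mathfrak m^2F_{n-2}\}\supseteq\mathfrak mF_{n-1}.
\]
By definition $Z/\mathfrak mF_{n-1}=\mathrm H_{n-1}(L_{n-1})$. Consider
\[
\partial:Z\to\mathfrak m^2F_{n-2}/\partial(\mathfrak mF_{n-1})=\mathrm H_{n-2}(L_n).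
\]
It is onto: elements of $\mathfrak m^2F_{n-2}$ are cycles because $\mathfrak m^3=0$, hence are
boundaries because $n-2\ge1$. Its kernel is $\mathfrak mF_{n-1}+\ker(\partial|_{F_{n-1}})$, which is
$\mathfrak mF_{n-1}$ because $\ker(\partial|_{F_{n-1}})=\partial F_n\subseteq\mathfrak mF_{n-1}$.

Since $n$ and $n-2$ have the same parity, the Euler characteristic of $L_n$ is
$(-1)^n(\eta_n+\eta_{n-1})$. Both terms are nonnegative. So if $R$ is Fr\"oberg, all $\eta_n$ vanish,
all $L_n$ with $n\ge1$ are exact, and $R$ is Koszul by Lemma~\ref{lem:criterion}.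
\end{proof}

\section{Embedding dimension at most two}\label{sec:edim}

Let $R$ be a local ring of embedding dimension $e$. Completion changes neither $R^{\mathrm g}$ nor
the Poincar\'e series, so by Cohen's structure theorem we may write $R=Q/I$ with $(Q,\mathfrak q,k)$
regular local of dimension $e$ and $I\subseteq\mathfrak q^2$. Let $\mu(I)=\dim_kI/\mathfrak qI$, and
let $I^*\subseteq\operatorname{gr}Q$ be the ideal of initial forms. Then
$R^{\mathrm g}=\operatorname{gr}Q/I^*$ and $\operatorname{gr}Q$ is a polynomial ring in $e$ variables.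
The plan is to extract what the Fr\"oberg relation says in degree $2$, and then to determine
$R^{\mathrm g}$ for $e\le2$ case by case. The following lemma does not need the relation.

\begin{lemma}\label{lem:beta2}
For $R=Q/I$ as above, $\dim_k\operatorname{Tor}^R_2(k,k)=\binom e2+\mu(I)$.
\end{lemma}

\begin{proof}
Let $K$ be the Koszul complex of $R$ on minimal generators $x_1,\dots,x_e$ of $\mathfrak m$, let
$v_1,\dots,v_e$ be the basis of $K_1$ with $v_i\mapsto x_i$, and let $B_1\subseteq Z_1\subseteq K_1$
be the boundaries and cycles. As $K_1\to\mathfrak m$ is a minimal cover with kernel $Z_1$, we have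
$\dim_k\operatorname{Tor}_2^R(k,k)=\dim_kZ_1/\mathfrak mZ_1$ and $Z_1\subseteq\mathfrak mK_1$. Now
$Z_1/B_1=\mathrm H_1(K)=\operatorname{Tor}^Q_1(R,k)=I/\mathfrak qI$ has dimension $\mu(I)$ and is
killed by $\mathfrak m$, so $\mathfrak mZ_1\subseteq B_1$ and
$\dim_kZ_1/\mathfrak mZ_1=\mu(I)+\dim_kB_1/\mathfrak mZ_1$. It remains to see that
$\dim_kB_1/\mathfrak mZ_1=\binom e2$. It is at most $\binom e2$, the number of generators
$x_iv_j-x_jv_i$ ($i<j$) of $B_1$, because $\mathfrak mB_1\subseteq\mathfrak mZ_1$. It is at least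
$\binom e2$ because $\mathfrak mZ_1\subseteq\mathfrak m^2K_1$ and these generators are linearly
independent in $\mathfrak mK_1/\mathfrak m^2K_1$.
\end{proof}

Now let $R$ be Fr\"oberg. The relation $\mathrm P^R_k(t)=1/(1-et+h_2t^2-\cdots)$ gives
\[
\dim_k\operatorname{Tor}_2^R(k,k)=e^2-h_2=e^2-\tbinom{e+1}2+\dim_kI^*_2=\tbinom e2+\dim_kI_2^* .
\]
With Lemma~\ref{lem:beta2}, $\mu(I)=\dim_kI^*_2$, where $I^*_2=(I+\mathfrak q^3)/\mathfrak q^3$. As
$\mathfrak qI\subseteq\mathfrak q^3$, there is a surjection $I/\mathfrak qI\to I^*_2$. It is bijective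
by dimension, which means
\begin{equation}\label{eq:Iq3}
I\cap\mathfrak q^3=\mathfrak qI .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(c)]
If $e=0$, then $R$ is a field. If $e=1$, then $I=0$ or $I=\mathfrak q^s$ with $s\ge2$, and
\eqref{eq:Iq3} forces $s=2$. So $R^{\mathrm g}$ is $k[x]$ or $k[x]/(x^2)$, and $R$ is Koszul.

Let $e=2$. Then $\operatorname{gr}Q=k[x,y]$ and $\mu(I)=\dim_kI^*_2\le3$. We determine
$R^{\mathrm g}$ in each case. Recall that orders add and initial forms multiply, as
$\operatorname{gr}Q$ is a domain.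

\emph{$\mu(I)=0$.} $R$ is regular and $R^{\mathrm g}=k[x,y]$.

\emph{$\mu(I)=1$.} $I=(f)$, and $f$ has order $2$ because $I^*_2\ne0$. So
$R^{\mathrm g}=k[x,y]/(f^*)$ with $f^*$ a quadric.

\emph{$\mu(I)=3$.} $I+\mathfrak q^3=\mathfrak q^2$, so $I=\mathfrak q^2$ by Nakayama and
$R^{\mathrm g}=k[x,y]/(x,y)^2$.

\emph{$\mu(I)=2$.} $I=(f_1,f_2)$ and, as $I/\mathfrak qI\to I^*_2$ is bijective, the $f_i$ have order
$2$ and linearly independent initial quadrics $f_1^*,f_2^*$. The ring $Q$ is factorial. Let
$g=\gcd(f_1,f_2)$ and $f_i=ga_i$.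

Suppose $g$ is not a unit. If $g$ had order $2$, then $a_1,a_2$ would be units and $f_1^*,f_2^*$
proportional to $g^*$. So $g,a_1,a_2$ have order $1$ and $f_i^*=g^*a_i^*$. Hence $a_1^*,a_2^*$ are
linearly independent, $(a_1,a_2)=\mathfrak q$ and $I=g\mathfrak q$. The initial forms of elements
$gh$ with $0\ne h\in\mathfrak q$ are the $g^*h^*$. Choosing coordinates with $x=g^*$ we get
$R^{\mathrm g}=k[x,y]/(x^2,xy)$.

Suppose $g$ is a unit. Then $f_1,f_2$ is a regular sequence, and Tate's formula for complete
intersections gives $\mathrm P^R_k(t)=(1+t)^2/(1-t^2)^2=(1-t)^{-2}$. By the Fr\"oberg relation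
$\mathrm H_R(t)=(1+t)^2$; in particular $h_3=0$. We claim that $f_1^*,f_2^*$ are coprime. A common
factor of degree $2$ would make them proportional. If they had a common linear factor $\ell$, then
by \eqref{eq:Iq3} the space $I^*_3=(I\cap\mathfrak q^3+\mathfrak q^4)/\mathfrak q^4$ would be spanned
by the products of linear forms with $f_1^*,f_2^*$. These lie in $\ell\cdot k[x,y]_2$, so
$\dim_kI_3^*\le3<4=\dim_kk[x,y]_3$ and $h_3\ge1$, a contradiction. So $f_1^*,f_2^*$ is a regular
sequence, $k[x,y]/(f_1^*,f_2^*)$ has Hilbert series $(1+t)^2=\mathrm H_R(t)$, and its surjection onto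
$R^{\mathrm g}$ is an isomorphism.

In every case $R^{\mathrm g}$ is a Koszul algebra.
\begin{itemize}
\item The polynomial ring, $k[x,y]/(f^*)$ and $k[x,y]/(f_1^*,f_2^*)$ are complete intersections of
quadrics, over which Tate's resolution of $k$ is linear.
\item Over $A=k[x,y]/(x,y)^2$ we have $A_+\cong k(-1)^2$. So the resolution of $k$ is linear, by
induction on the homological degree.
\item Over $A=k[x,y]/(x^2,xy)$ we have $A_+=xA\oplus yA$ with $xA\cong k(-1)$ and
$yA\cong(A/xA)(-1)$, and the first syzygy of $A/xA$ is $xA\cong k(-1)$. So for $i\ge2$ the space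
$\operatorname{Tor}^A_i(k,k)$ is the direct sum of $\operatorname{Tor}^A_{i-1}(k,k)(-1)$ and
$\operatorname{Tor}^A_{i-2}(k,k)(-2)$, and again the resolution of $k$ is linear, by induction on
the homological degree. \qedhere
\end{itemize}
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gulliksen}
T.~H. Gulliksen,
\emph{Massey operations and the Poincar\'e series of certain local rings},
J. Algebra \textbf{22} (1972).

\bibitem{Myers}
John Myers,
\emph{Homological criteria for minimal multiplicity},
arXiv:1803.05454 (2018).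

\bibitem{Priddy}
Priddy,
\emph{Koszul resolutions},
Trans. AMS \textbf{152} (1970).

\end{thebibliography}

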